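# Squared minors, a rank bound, and the degrees of equations for the squared Grassmannian

## 1. A singular $7\times 7$ matrix of squared minors

Take any $3\times 21$ complex matrix and call its columns $v_1,\dots,v_{21}$. Keep $v_1,\dots,v_7$ as they are, and pair up the other fourteen: for $j=1,\dots,7$ let $B_j=\{6+2j,\,7+2j\}$, so $B_1=\{8,9\}$ and $B_7=\{20,21\}$. Form the $7\times7$ matrix
$$Q=(Q_{ij}),\qquad Q_{ij}=\det\big(v_i,\;v_{6+2j},\;v_{7+2j}\big)^2 .$$

**This matrix is always singular.** Let $w_j\in\mathbb C^3$ be the cross product of $v_{6+2j}$ and $v_{7+2j}$. Then $\det(v_i,v_{6+2j},v_{7+2j})=w_j^Tv_i$, and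
$$Q_{ij}=(w_j^Tv_i)^2=\mathrm{tr}\big(v_iv_i^T\cdot w_jw_j^T\big).$$
So $Q_{ij}$ is the value of one fixed bilinear form, the trace form, on the symmetric matrices $v_iv_i^T$ and $w_jw_j^T$. The space of symmetric $3\times3$ matrices has dimension $6$. Hence $Q$ factors through a $6$-dimensional space, has rank at most $6$, and $\det Q=0$.

We have found a polynomial of degree $7$ in the squares of the $3\times3$ minors that vanishes identically. The object of this lecture is to show that it cannot be deduced from identities of degree at most $4$ among those squares. This answers a question about the ideal of the squared Grassmannian, which we now state.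

## 2. The squared Grassmannian and the three theorems

Let $n\ge d\ge2$. The Grassmannian ${\rm Gr}(d,n)$ of $d$-dimensional subspaces of $\mathbb C^n$ sits in $\mathbb P^{\binom nd-1}$ by its Plücker coordinates $x_I$, $I\in\binom{[n]}d$: if a subspace is the row space of $A\in\mathbb C^{d\times n}$, then $x_I=\det A_I$, where $A_I$ consists of the columns of $A$ indexed by $I$.

**Definition.** The *squared Grassmannian* ${\rm sGr}(d,n)\subseteq\mathbb P^{\binom nd-1}$ is the image of ${\rm Gr}(d,n)$ under $x_I\mapsto q_I=x_I^2$. It is an irreducible projective variety of dimension $d(n-d)$. We write $I_{d,n}=\mathcal I({\rm sGr}(d,n))\subseteq\mathbb C[q_I]$ for its homogeneous prime ideal.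

Concretely, a homogeneous polynomial $f$ lies in $I_{d,n}$ if and only if
$$f\big((\det A_I)^2\big)=0\quad\text{for all }A\in\mathbb C^{d\times n}. \tag{1}$$
(If $A$ has rank less than $d$, all minors vanish and (1) is automatic for $f$ of positive degree.) Since (1) makes sense for all $n\ge d\ge 1$, we use the notation $I_{d,n}$ there too.

**Example: ${\rm sGr}(2,4)$.** The Plücker relation is $x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23}=0$. Put $a=q_{12}q_{34}$, $b=q_{13}q_{24}$, $c=q_{14}q_{23}$. The relation says $\sqrt a-\sqrt b+\sqrt c=0$ for suitable square roots. Squaring $\sqrt a+\sqrt c=\sqrt b$ gives $2\sqrt{ac}=b-a-c$, and squaring again gives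
$$a^2+b^2+c^2-2ab-2ac-2bc=0. \tag{2}$$
This is a quartic in the $q_{ij}$. It equals the determinant of the symmetric $4\times4$ matrix with zero diagonal and off-diagonal entries $q_{ij}$: the permutations of $\{1,2,3,4\}$ without fixed points are three products of two transpositions, contributing $a^2,b^2,c^2$, and six $4$-cycles, each of sign $-1$, contributing $-2ab-2ac-2bc$.

Two facts may be used.

* For $d=2$, the ideal $I_{2,n}$ is generated by the $4\times4$ minors of the symmetric $n\times n$ matrix with zeros on the diagonal and off-diagonal entries $q_{ij}$.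
* For all $n\ge d\ge2$, ${\rm sGr}(d,n)$ is cut out set-theoretically by quartics (Al Ahmadieh and Vinzant).

The problem, from Karel Devriendt, Hannah Friedman, Bernhard Reinke and Bernd Sturmfels, "The Two Lives of the Grassmannian", arXiv:2401.03684 (2024), is to prove or disprove: *for all $n\ge d\ge2$, the prime ideal $I_{d,n}$ is generated by quartics.* The statement is false. Throughout, "generated in degree $\le k$" means generated by elements of degree $\le k$, and
$$N_d=\binom{d+1}2+1 .$$

**Theorem A.** $I_{3,21}$ is not generated in degree $\le4$. Explicitly, the $7\times7$ determinant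
$$\Phi=\det\big(q_{\{i,\,6+2j,\,7+2j\}}\big)_{1\le i,j\le7}$$
lies in $I_{3,21}$ but not in the ideal generated by all elements of $I_{3,21}$ of degree $\le4$. Hence $I_{3,21}$ has a minimal generator of degree $5$, $6$ or $7$.

**Theorem B.** If $d\ge3$ and $n-d\ge18$ (or $d\ge18$ and $n-d\ge3$), then $I_{d,n}$ is not generated in degree $\le4$. Consequently, for fixed $d\ge2$: $I_{d,n}$ is generated by quartics for all $n\ge d$ if and only if $d=2$.

**Theorem C.** For every $k$ there is $c_k$ such that $I_{d,n}$ is not generated in degree $\le k$ whenever $\min(d,n-d)\ge c_k$.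

The argument makes no claim that $n=21$ is the smallest failing value for $d=3$.

## 3. Why no point separates $\Phi$ from the quartics, and what the column grading gives instead

To show that $\Phi$ is not in the ideal generated by some polynomials $g_s$, the first thing to try is to find a point where all $g_s$ vanish and $\Phi$ does not. Here this cannot work. By the theorem of Al Ahmadieh and Vinzant, every common zero of the quartics in $I_{3,21}$ is a point of ${\rm sGr}(3,21)$ (or the origin), and $\Phi$ vanishes there. So Theorem A says precisely that the ideal generated by the quartics in $I_{3,21}$, whose radical is $I_{3,21}$, is not radical. The obstruction must be algebraic, and it comes from a grading.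

**The grading.** Multiplying column $i$ of $A$ by $t_i$ multiplies $(\det A_I)^2$ by $\prod_{i\in I}t_i^2$, and $t_i^2$ runs over all nonzero complex numbers. Hence $I_{d,n}$ is stable under $q_I\mapsto\big(\prod_{i\in I}s_i\big)q_I$ for all $s_i\ne0$. So it is homogeneous for the $\mathbb Z^n$-grading
$$\deg q_I=e_I=\sum_{i\in I}e_i ,$$
which we call the *weight*. This refines the usual grading: the entries of the weight of a form of degree $k$ sum to $kd$.

**Definition.** A weight-homogeneous element is *squarefree* if its weight lies in $\{0,1\}^n$. If its degree is $k$, its weight is $\mathbf 1_S$ for some $S$ with $|S|=kd$, and each of its monomials is $q_{I_1}\cdots q_{I_k}$ with $I_1\sqcup\dots\sqcup I_k=S$.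

**Example.** The quartic (2) has weight $(2,2,2,2)$, so it is not squarefree. The off-diagonal minor $\det(q_{\{i,4+j\}})_{1\le i,j\le4}$ for $d=2$, $n=8$ has weight $(1^8)$ and is squarefree.

For $S\subseteq[n]$ we have $I_{d,n}\cap\mathbb C[q_I:I\subseteq S]=I_{d,S}$, where $I_{d,S}$ is the ideal for matrices with columns indexed by $S$. Indeed, a polynomial in these variables involves only the columns in $S$, which are arbitrary. In particular $I_{d,n}\subseteq I_{d,n'}$ for $n\le n'$.

**Lemma 1.** Let $d\ge2$ and $n\ge dN_d$, and let $B_1,\dots,B_{N_d}$ be pairwise disjoint $(d-1)$-subsets of $[n]\setminus[N_d]$. Then $\Phi_d=\det(q_{\{i\}\cup B_j})_{1\le i,j\le N_d}$ is a nonzero squarefree element of $I_{d,n}$ of degree $N_d$. If moreover $I_{d,n}$ has no nonzero squarefree elements of degree $\le k$, then $\Phi_d$ is not in the ideal generated by the elements of $I_{d,n}$ of degree $\le k$.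

*Proof.* **Step 1: $\Phi_d$ is nonzero and squarefree.** The set $\{i\}\cup B_j$ determines $i$ (its only element in $[N_d]$) and then $j$ (the $B_j$ are nonempty and disjoint). So the matrix entries are distinct variables, and $\Phi_d\ne0$. Every term $\pm\prod_jq_{\{\sigma(j)\}\cup B_j}$ uses each index in $[N_d]\cup\bigcup_jB_j$ exactly once.

**Step 2: $\Phi_d$ vanishes on squared minors.** Let $A$ have columns $v_i$. Expanding $\det(A_{\{i\}\cup B_j})$ along the column $v_i$ gives $\pm w_j^Tv_i$, where $w_j\in\mathbb C^d$ depends only on the columns in $B_j$. So $q_{\{i\}\cup B_j}$ takes the value $(w_j^Tv_i)^2=\mathrm{tr}(v_iv_i^T\,w_jw_j^T)$. As in Section 1, the matrix has rank at most $\dim\mathrm{Sym}_d(\mathbb C)=\binom{d+1}2<N_d$, where $\mathrm{Sym}_d(\mathbb C)$ denotes the symmetric $d\times d$ matrices. Hence its determinant is $0$ and $\Phi_d\in I_{d,n}$.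

**Step 3: only squarefree generators could produce $\Phi_d$.** Suppose $\Phi_d=\sum_sh_sg_s$ with $g_s\in I_{d,n}$ of degree $\le k$. Weight components of elements of $I_{d,n}$ lie in $I_{d,n}$. So we may split all $h_s,g_s$ into weight components and keep only the products of total weight $\mathrm{wt}(\Phi_d)$. Now $\mathrm{wt}(h_s)+\mathrm{wt}(g_s)=\mathrm{wt}(\Phi_d)\in\{0,1\}^n$, and weights have nonnegative entries. So every $g_s$ is squarefree of degree $\le k$, hence $g_s=0$, and $\Phi_d=0$: a contradiction. $\square$

For $d=3$ we have $N_3=7$ and $dN_d=21$, and with $B_j=\{6+2j,7+2j\}$ the determinant $\Phi_3$ is the $\Phi$ of Theorem A. So the task is now: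
$$\textit{show that no nonzero squarefree polynomial of degree at most 4 lies in } I_{3,21}.\tag{3}$$
There are nonzero quartics in $I_{3,n}$, so (3) genuinely concerns squarefree ones. For instance, adjoin the index $5$ to every subscript in (2). For a $3\times5$ matrix whose last column is $(0,0,1)^T$, the minors containing that column are the $2\times2$ minors of the upper left $2\times4$ block. Row operations reduce any matrix with nonzero last column to this case, and for zero last column these minors vanish. So we get a quartic in $I_{3,5}$, of weight $(2,2,2,2,4)$.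

## 4. Squarefree relations do not see rank one: determinantal forms

The point that opens up (3) is that a squarefree polynomial, evaluated at squared minors, is *multilinear* in the matrices $v_iv_i^T$. Rank-one matrices span all symmetric matrices, so a multilinear identity valid for rank-one matrices is valid for all symmetric matrices. To say what this gives, we need an extension of $(\det A_I)^2$ to arbitrary symmetric matrices.

For symmetric $d\times d$ matrices $Y_1,\dots,Y_n$ and $I\in\binom{[n]}d$, let
$$D_I(Y)=\text{the coefficient of }\prod_{i\in I}t_i\text{ in }\det\Big(\sum_it_iY_i\Big).$$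
It depends only on the $Y_i$ with $i\in I$ and is linear in each of them. If $Y_i=v_iv_i^T$ and $A$ has columns $v_i$, then $\sum t_iY_i=A\,\mathrm{diag}(t)\,A^T$, and the Cauchy–Binet formula gives $\det(\sum t_iY_i)=\sum_I\big(\prod_{i\in I}t_i\big)\det(A_I)^2$. So
$$D_I(Y)=\det(A_I)^2\quad\text{if }Y_i=v_iv_i^T\text{ for all }i.\tag{4}$$

**Example.** For $d=2$ write $Y_1=\begin{pmatrix}\alpha&\beta\\\beta&\gamma\end{pmatrix}$ and $Y_2=\begin{pmatrix}\alpha'&\beta'\\\beta'&\gamma'\end{pmatrix}$. Then $D_{12}(Y)=\alpha\gamma'+\alpha'\gamma-2\beta\beta'$. With $v_1=(a,b)$, $v_2=(c,e)$ this is $a^2e^2+b^2c^2-2abce=(ae-bc)^2$.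

So $D_I(Y)$ is a coefficient of a determinantal form. Let $U=\mathbb C^m$ with basis $e_1,\dots,e_m$, let $x_1,\dots,x_m\in U^*$ be the coordinates, and let $V=\mathrm{Sym}^dU^*$ be the space of forms of degree $d$ on $U$.

**Definition.** Put
$$X_d(m)=\Big\{\det\big(\textstyle\sum_ix_iY_i\big):Y_i\in\mathrm{Sym}_d(\mathbb C)\Big\}\subseteq V,$$
and let $J_{d,k}(m)$ be the space of homogeneous polynomials of degree $k$ on $V$ that vanish on $X_d(m)$. Here a polynomial on $V$ is a polynomial in the functions $a_\mu$, where $a_\mu(F)$ is the coefficient of $x^\mu$ in $F$.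

**Example.** For $d=2$ the form $\det\begin{pmatrix}p&r\\r&s\end{pmatrix}=ps-r^2$ with linear $p,r,s$ has rank at most $3$. Conversely, every quadratic form of rank at most $3$ can be written as $ps-r^2$. So $X_2(m)$ is the set of quadratic forms of rank $\le3$. Hence $X_2(3)$ is everything and $J_{2,3}(3)=0$, while $J_{2,4}(4)\neq0$: it contains the determinant of the Gram matrix.

**The group action and the facts used about it.** Let $GL_m$ act on polynomials on $V$ by $(g\cdot P)(F)=P(F\circ g)$. If $F\in X_d(m)$, then $F\circ g\in X_d(m)$, because a linear change of the $x_i$ replaces the $Y_i$ by linear combinations. Also $cF\in X_d(m)$ for $c\in\mathbb C$: multiply all $Y_i$ by a $d$-th root of $c$. So $J_{d,k}(m)$ is a $GL_m$-submodule of $\mathrm{Sym}^k(\mathrm{Sym}^dU)$, the space of all degree-$k$ polynomials on $V$. For a diagonal matrix $t$ we have $a_\mu(F\circ t)=t^\mu a_\mu(F)$, so $a_\mu$ has weight $\mu$.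

A *highest weight vector* of weight $\lambda$ is a nonzero vector of weight $\lambda$ fixed by all unipotent upper triangular matrices. (Example: $e_1^2\in\mathrm{Sym}^2\mathbb C^2$ has weight $(2,0)$.) We use these textbook facts for finite-dimensional polynomial representations of $GL_m$.

1. Each is a direct sum of irreducible modules $S_\lambda U$, where $\lambda$ is a partition with length $\ell(\lambda)\le m$. The multiplicity of $S_\lambda U$ is the dimension of the space spanned by the highest weight vectors of weight $\lambda$, and the $GL_m$-orbit of such a vector spans a copy of $S_\lambda U$. The weights of $S_\lambda U$ have nonnegative entries.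
2. If $\lambda_m\ge1$, then $S_\lambda U\cong\det\otimes S_{\lambda-(1^m)}U$.
3. (Pieri) $S_\lambda U\otimes\mathrm{Sym}^dU$ is the sum of the $S_\mu U$ with $\mu$ obtained from $\lambda$ by adding $d$ boxes, no two in one column. In particular $\ell(\mu)\le\ell(\lambda)+1$.
4. (Weyl) $\dim S_\lambda U=\prod_{1\le i<j\le m}\dfrac{\lambda_i-\lambda_j+j-i}{j-i}$.

**Lemma 2.** If $J_{d,k}(k)=0$, then no $I_{d,n}$ contains a nonzero squarefree element of degree $\le k$.

*Proof.* **Step 1: turn a squarefree relation of degree $k$ into a polynomial vanishing on determinantal forms.** Let $f\in I_{d,n}$ be squarefree of degree $k$. Discarding the indices outside its weight and renaming, we may assume that the weight is $(1^{kd})$ and $n=kd$. In every monomial $q_{I_1}\cdots q_{I_k}$ of $f$ the sets $I_j$ partition $[n]$. So $D_{I_1}(Y)\cdots D_{I_k}(Y)$ is linear in each of $Y_1,\dots,Y_n$, and therefore so is $f(D_I(Y))$. By (4) and (1) it vanishes when all $Y_i$ have the form $v_iv_i^T$. These matrices span $\mathrm{Sym}_d(\mathbb C)$, as $e_ie_i^T$ and $(e_i+e_j)(e_i+e_j)^T$ already do. A multilinear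 function that vanishes on all tuples from a spanning set is zero, so
$$f(D_I(Y))=0\quad\text{for all }Y_1,\dots,Y_n\in\mathrm{Sym}_d(\mathbb C).$$
Take $m=kd$. Since $D_I(Y)$ is the value of $a_{e_I}$ at $\det(\sum x_iY_i)$, the substitution $q_I\mapsto a_{e_I}$ maps $f$ to an element of $J_{d,k}(kd)$. The $a_{e_I}$ are distinct variables, so the substitution is injective.

**Step 2: reduce the number of variables from $kd$ to $k$.** Suppose $f\ne0$. Then $J_{d,k}(kd)\ne0$, so it contains a highest weight vector $P$, of some weight $\lambda\vdash kd$. Since $\mathrm{Sym}^k(\mathrm{Sym}^dU)\subseteq(\mathrm{Sym}^dU)^{\otimes k}$, applying Pieri's rule $k$ times gives $\ell(\lambda)\le k$. Each monomial $a_{\mu_1}\cdots a_{\mu_k}$ of $P$ satisfies $\mu_1+\dots+\mu_k=\lambda$ with all entries nonnegative. So all $\mu_i$ are supported on the first $k$ variables. Thus $P$ is a nonzero polynomial on forms in $x_1,\dots,x_k$. It vanishes on $X_d(k)$, because we may put $Y_i=0$ for $i>k$. So $0\ne P\in J_{d,k}(k)$, a contradiction.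

**Step 3: lower degrees.** Let $f\in I_{d,n}$ be nonzero and squarefree of degree $k'<k$. Multiply $f$ by $k-k'$ variables $q_K$, with pairwise disjoint $d$-sets $K$ of fresh indices. The product is a nonzero squarefree element of degree $k$ in some $I_{d,n'}$, which Steps 1 and 2 exclude. $\square$

**The case $d=2$ as a test.** Since $J_{2,3}(3)=0$, Lemmas 1 and 2 with $k=3$ say that the quartic $\Phi_2=\det(q_{\{i,4+j\}})_{1\le i,j\le 4}$ is not in the ideal generated by the elements of $I_{2,8}$ of degree $\le3$. With $k=4$ they say nothing, as they must: $J_{2,4}(4)\ne0$, and $\Phi_2$ is itself squarefree of degree $4$. For $d=3$ the determinant has degree $7$, which leaves room above $4$. By (3) and Lemma 2, Theorem A follows once we know $J_{3,4}(4)=0$.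

## 5. No quartic vanishes on the symmetric determinantal cubic surfaces

**Proposition 3.** $J_{3,4}(4)=0$.

*Proof.* Suppose not. Then $J_{3,4}(4)$ contains a highest weight vector $P\ne0$ of some weight $\lambda\vdash12$, $\ell(\lambda)\le4$, for $U=\mathbb C^4$.

**Case 1: $\ell(\lambda)\le3$.** *This case reduces to plane cubics, all of which are limits of determinantal ones.* As in Step 2 of Lemma 2, $P$ involves only coefficients of monomials in $x_1,x_2,x_3$. Taking $Y_4=0$, we see that $P$ is a nonzero quartic on ternary cubics vanishing on $X_3(3)$. We show that $X_3(3)$ is dense in the space of ternary cubics, so that $P=0$, a contradiction.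

Consider the Hesse cubics $F_s=x^3+y^3+z^3+6s\,xyz$. The map $GL_3\times\mathbb C\to\{\text{ternary cubics}\}$, $(g,s)\mapsto F_s\circ g$, has dense image. Indeed, its differential at $(\mathrm{Id},0)$ has image spanned by the products of the three variables with the three partial derivatives $3x^2,3y^2,3z^2$ of $F_0$, together with $6xyz$. These are, up to scalars, all ten cubic monomials. So the differential is surjective there and the map is dominant. It remains to see that $F_s\in X_3(3)$, since $X_3(3)$ is stable under $GL_3$. We compute
$$\det\begin{pmatrix}x&tz&ty\\tz&y&tx\\ty&tx&z\end{pmatrix}=x(yz-t^2x^2)-tz(tz^2-t^2xy)+ty(t^2xz-ty^2)=(1+2t^3)xyz-t^2(x^3+y^3+z^3).$$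
Let $t$ be a root of $2t^3+6st^2+1=0$. Then $t\ne0$ and $1+2t^3=-6st^2$, so the determinant equals $-t^2F_s$. As $X_3(3)$ is stable under scalars, $F_s\in X_3(3)$.

**Case 2: $\ell(\lambda)=4$.** We first find all candidates for $P$, then write them down, and then test them on one cubic and its coordinate changes.

**Step (i): at most two candidates up to scalars.** Let $\tilde P$ be the symmetric $4$-linear form on $V=\mathrm{Sym}^3U^*$ with $\tilde P(F,F,F,F)=P(F)$. For $\xi_1,\dots,\xi_4\in U^*$ put
$$\varphi_P(\xi_1,\dots,\xi_4)=\tilde P(\xi_1^3,\dots,\xi_4^3).$$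
Cubes of linear forms span $V$, so $P\mapsto\varphi_P$ is injective. The function $\varphi_P$ is symmetric, of multidegree $(3,3,3,3)$. Let $GL_4$ act on functions of $(\xi_1,\dots,\xi_4)$ by $(g\cdot\varphi)(\xi_1,\dots,\xi_4)=\varphi(\xi_1\circ g,\dots,\xi_4\circ g)$. Then $\varphi_{g\cdot P}=g\cdot\varphi_P$, and the coordinate function $\xi_i(e_j)$ has weight $e_j$.

*Divisibility by the determinant.* Let $M\cong S_\lambda U$ be the module spanned by the $GL_4$-orbit of $\varphi_P$. Since $\lambda_4\ge1$, fact 2 gives $S_\lambda U\cong\det\otimes S_{\lambda-(1^4)}U$, so every weight of $M$ has all entries $\ge1$. Hence each monomial in the $\xi_i(e_j)$ of each weight vector of $M$ contains some factor $\xi_i(e_4)$. So every element of $M$ vanishes at all tuples with $\xi_1(e_4)=\dots=\xi_4(e_4)=0$.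

Now let $(\xi_i)$ be linearly dependent. Then there is $u\ne0$ with $\xi_i(u)=0$ for all $i$. Choose $g\in GL_4$ with $ge_4=u$. For $\varphi\in M$ we get $(g\cdot\varphi)(\xi)=\varphi(\xi_1\circ g,\dots,\xi_4\circ g)=0$, because $(\xi_i\circ g)(e_4)=0$. As $g\cdot M=M$, all of $M$ vanishes at $(\xi_i)$. So $\varphi_P$ vanishes on the zero set of $\det(\xi_i(e_j))$. This determinant is an irreducible polynomial, so it divides $\varphi_P$:
$$\varphi_P=\det(\xi_i(e_j))\cdot\psi .$$

*Where $\psi$ lives.* The function $\varphi_P$ is symmetric in the $\xi_i$ and the determinant is alternating, so $\psi$ is alternating, of multidegree $(2,2,2,2)$. Functions of this multidegree form $(\mathrm{Sym}^2U)^{\otimes4}$, and the alternating ones form $\Lambda^4(\mathrm{Sym}^2U)$. Since $g\cdot\det(\xi_i(e_j))=\det(g)\det(\xi_i(e_j))$, the function $\psi$ is a highest weight vector of weight $\lambda-(1^4)$.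

*Decomposing $\Lambda^4(\mathrm{Sym}^2U)$.* Its dimension is $\binom{10}4=210$. It contains
$$e_1^2\wedge e_1e_2\wedge e_1e_3\wedge e_1e_4\quad\text{and}\quad e_1^2\wedge e_1e_2\wedge e_2^2\wedge e_1e_3 ,$$
of weights $(5,1,1,1)$ and $(4,3,1,0)$. Both are highest weight vectors: replacing each $e_j$ by $e_j$ plus a combination of earlier $e_i$ changes each factor only by a combination of factors to its left (for example $e_2^2$ becomes $e_2^2+2c\,e_1e_2+c^2e_1^2$). By Weyl's formula $\dim S_{(5,1,1,1)}U=\dim S_{(4)}U=\binom73=35$. For $(4,3,1,0)$ the shifted entries $\lambda_i+4-i$ are $7,5,2,0$, so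
$$\dim S_{(4,3,1)}U=\frac{2\cdot5\cdot7\cdot3\cdot5\cdot2}{12}=175 .$$
Since $35+175=210$, we get $\Lambda^4(\mathrm{Sym}^2U)=S_{(5,1,1,1)}U\oplus S_{(4,3,1)}U$. Therefore
$$\lambda\in\{(6,2,2,2),\,(5,4,2,1)\},$$
and since $P\mapsto\psi$ is linear and injective, for each of these $\lambda$ the highest weight vectors of weight $\lambda$ in $\mathrm{Sym}^4(\mathrm{Sym}^3U)$ span a space of dimension at most one.

**Step (ii): explicit candidates.** *We need a formula for a vector of each weight.* The two wedges suggest one: let each factor $e_ae_b$ contribute a column of third derivatives, and let the determinant supply the weight $(1,1,1,1)$. For a cubic $F$ let $\tilde F(u,v,w)=\partial_u\partial_v\partial_wF$, a symmetric trilinear form, and put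
$$P_1(F)=\det\big[\tilde F(e_i,e_1,e_j)\big]_{i,j=1}^4,$$
$$P_2(F)=\det\big[\tilde F(e_i,e_1,e_1),\ \tilde F(e_i,e_1,e_2),\ \tilde F(e_i,e_2,e_2),\ \tilde F(e_i,e_1,e_3)\big]_{i=1}^4 .$$
Each $\tilde F(e_i,e_a,e_b)$ is a multiple of the coefficient $a_{e_i+e_a+e_b}(F)$. So the weights are $(1,1,1,1)+(5,1,1,1)=(6,2,2,2)$ for $P_1$ and $(1,1,1,1)+(4,3,1,0)=(5,4,2,1)$ for $P_2$.

Let $g$ be unipotent upper triangular, $ge_j=e_j+\sum_{i<j}c_{ij}e_i$. Passing from $F$ to $F\circ g$ replaces each $e_j$ by $ge_j$ in these formulas. In the row index this is a unimodular row operation. In the columns it adds to each column a combination of earlier ones. For $P_1$ this is clear, since $ge_1=e_1$. For $P_2$, writing $c=c_{12}$, the second column gains $c\,\tilde F(\cdot,e_1,e_1)$, the third becomes $\tilde F(\cdot,e_2,e_2)+2c\,\tilde F(\cdot,e_1,e_2)+c^2\tilde F(\cdot,e_1,e_1)$, and the fourth gains $c_{13}\tilde F(\cdot,e_1,e_1)+c_{23}\tilde F(\cdot,e_1,e_2)$. So $P_1$ and $P_2$ are invariant under unipotent upper triangular matrices. If nonzero, they are highest weight vectors.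

**Step (iii): neither candidate vanishes on $X_3(4)$.** Let
$$C=x_1x_2x_3+x_4(x_1x_2+x_1x_3+x_2x_3)=\det\begin{pmatrix}x_1+x_4&x_4&x_4\\x_4&x_2+x_4&x_4\\x_4&x_4&x_3+x_4\end{pmatrix}\in X_3(4),$$
the third elementary symmetric polynomial. For $g\in GL_4$ we have $C\circ g\in X_3(4)$. Put $p_j=ge_j$. Since $\widetilde{C\circ g}(u,v,w)=\tilde C(gu,gv,gw)$, pulling $g$ out of the row index shows that $P_1(C\circ g)$ is $\det g$ times the determinant of the four covectors $\tilde C(p_1,p_j,\cdot)$, $j=1,\dots,4$. Likewise $P_2(C\circ g)$ is $\det g$ times the determinant of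
$$\tilde C(p_1,p_1,\cdot),\quad\tilde C(p_1,p_2,\cdot),\quad\tilde C(p_2,p_2,\cdot),\quad\tilde C(p_1,p_3,\cdot).$$

*The polynomial $P_1$.* Take $p_1=(1,1,1,1)$ and complete it to a basis. The sum of the four partial derivatives of $C$ is twice the second elementary symmetric polynomial. So the matrix $\big(\tilde C(p_1,e_i,e_j)\big)_{i,j}$ is $2(\mathbf J-\mathrm{Id})$, with $\mathbf J$ the all-ones matrix. Since $\mathbf J-\mathrm{Id}$ has eigenvalues $3,-1,-1,-1$, the determinant is $2^4\cdot3\cdot(-1)^3=-48\ne0$. The bilinear form $\tilde C(p_1,\cdot,\cdot)$ is thus nondegenerate, so it sends the basis $p_1,\dots,p_4$ to independent covectors, and $P_1(C\circ g)\ne0$.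

*The polynomial $P_2$.* We have $\tilde C(e_j,e_k,\cdot)=\sum_{i\ne j,k}x_i$ for $j\ne k$, and $\tilde C(e_j,e_j,\cdot)=0$. Take $p_1=e_1+e_2$, $p_2=e_1+e_3$, $p_3=e_4$, completed to a basis by $p_4=e_1$. As coordinate vectors,
$$\begin{aligned}
\tilde C(p_1,p_1,\cdot)&=2(x_3+x_4)&&\leftrightarrow\ 2(0,0,1,1),\\
\tilde C(p_1,p_2,\cdot)&=(x_2+x_4)+(x_3+x_4)+(x_1+x_4)&&\leftrightarrow\ (1,1,1,3),\\
\tilde C(p_2,p_2,\cdot)&=2(x_2+x_4)&&\leftrightarrow\ 2(0,1,0,1),\\
\tilde C(p_1,p_3,\cdot)&=(x_2+x_3)+(x_1+x_3)&&\leftrightarrow\ (1,1,2,0).
\end{aligned}$$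
The fourth minus the second is $(0,0,1,-3)$. Among $(0,0,1,1),(0,1,0,1),(1,1,1,3),(0,0,1,-3)$ only the third has a nonzero first entry. So up to sign their determinant is
$$\det\begin{pmatrix}0&1&1\\1&0&1\\0&1&-3\end{pmatrix}=-1\cdot(-3)+1\cdot1=4\ne0 .$$
Hence $P_2(C\circ g)\ne0$.

**End of Case 2.** In particular $P_1,P_2\ne0$, so they are highest weight vectors of the two weights in Step (i), and $P$ is a nonzero multiple of one of them. By Step (iii), $P$ does not vanish on $X_3(4)$. This contradicts $P\in J_{3,4}(4)$. $\square$

*Proof of Theorem A.* By Proposition 3 and Lemma 2 with $d=3$, $k=4$, the ideal $I_{3,21}$ contains no nonzero squarefree element of degree $\le4$. By Lemma 1, $\Phi\in I_{3,21}$ is not in the ideal generated by the elements of degree $\le4$. If $I_{3,21}$ had no minimal generators of degrees $5,6,7$, then all its elements of degree $\le7$, including $\Phi$, would lie in the ideal generated by those of degree $\le4$. $\square$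

## 6. Moving a failure from one pair $(d,n)$ to larger ones

**Lemma 4.** (a) $I_{d,n}$ and $I_{n-d,n}$ agree up to renaming variables $q_I\leftrightarrow q_{[n]\setminus I}$. (b) If $I_{d,n+1}$ is generated in degree $\le k$, so is $I_{d,n}$. (c) If $I_{d+1,n+1}$ is generated in degree $\le k$, so is $I_{d,n}$.

*Proof.* **(a): duality.** Up to signs and a common scalar, the Plücker coordinates of the orthogonal complement of a subspace are the complementary ones. Squaring removes the signs.

**(b): deleting a column.** Let $f\in I_{d,n}=I_{d,n+1}\cap\mathbb C[q_I:n+1\notin I]$ be homogeneous. Write $f=\sum h_sg_s$ with $g_s\in I_{d,n+1}$ of degree $\le k$. Splitting into weight components, we may take all $h_s,g_s$ weight-homogeneous with products of $(n+1)$-st weight $0$, since $f$ has $(n+1)$-st weight $0$. Weights are nonnegative, so $h_s$ and $g_s$ do not involve the index $n+1$. Hence $g_s\in I_{d,n}$.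

**(c): contracting a column.** For homogeneous $f\in\mathbb C[q_I:I\in\binom{[n]}d]$ of positive degree, let $f'$ be obtained by $q_I\mapsto q_{I\cup\{n+1\}}$. We claim
$$f\in I_{d,n}\iff f'\in I_{d+1,n+1}.\tag{5}$$
Take $A\in\mathbb C^{(d+1)\times(n+1)}$. If its last column is $0$, all minors containing that column vanish, and so does $f'$. Otherwise invertible row operations make the last column $e_{d+1}$. They multiply all maximal minors by a common nonzero factor, which does not affect whether the homogeneous polynomial $f'$ vanishes. Now the minor with column set $I\cup\{n+1\}$ equals the minor with column set $I$ of the upper left $d\times n$ block, and this block is arbitrary. This proves (5).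

Let $f\in I_{d,n}$ be homogeneous and nonzero. Then $f$ has positive degree. Write $f'=\sum h_sg_s$ with $g_s\in I_{d+1,n+1}$ of degree $\le k$, all nonzero and weight-homogeneous, with products of the same degree and $(n+1)$-st weight as $f'$. Every monomial has $(n+1)$-st weight at most its degree, and for $f'$ equality holds. So equality holds for all $h_s$ and $g_s$: they involve only $q_K$ with $n+1\in K$. Undoing the substitution and using (5) for each $g_s$ exhibits $f$ as a combination of elements of $I_{d,n}$ of degree $\le k$. $\square$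

*Proof of Theorem B.* Start from $(d,n)=(3,21)$, where generation in degree $\le4$ fails and $n-d=18$. By Lemma 4(c), failure passes from $(d,n)$ to $(d+1,n+1)$, which raises $d$ with $n-d$ fixed. By Lemma 4(b), it passes to $(d,n+1)$, which raises $n-d$ with $d$ fixed. So it reaches all $d\ge3$, $n-d\ge18$. The range $d\ge18$, $n-d\ge3$ follows by Lemma 4(a). For fixed $d\ge3$, generation by quartics therefore fails for every $n\ge d+18$. For $d=2$, generation by quartics for all $n$ is the quoted fact. $\square$

## 7. Products of linear forms and unbounded generator degrees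

For Theorem C we need $J_{d,k}(k)=0$ for given $k$ and large $d$, which then feeds into Lemmas 1 and 2. Explicit highest weight vectors are no longer available. Instead we use only a small part of $X_d(k)$: since $\prod_j\ell_j=\det\mathrm{diag}(\ell_1,\dots,\ell_d)$, all products of linear forms belong to it.

**Proposition 5.** For every $k$ there is $d_0$ with $J_{d,k}(k)=0$ for all $d\ge d_0$.

*Proof.* Put $m=k$, $U=\mathbb C^m$ and $V_d=\mathrm{Sym}^dU^*$.

**Step 1: translate into a question about two graded rings.** Let $S=\bigoplus_dS_d$, where $S_d$ is the space of polynomials in $u_1,\dots,u_k\in U$ of multidegree $(d,\dots,d)$, so $S_d=V_d^{\otimes k}$. Let $R=S^{\mathfrak S_k}$, where $\mathfrak S_k$ permutes the $u_i$, so $R_d=\mathrm{Sym}^k(V_d)$. For a linear form $\ell$ put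
$$N(\ell)=\prod_{i=1}^k\ell(u_i)\in R_1 .$$
These are the $k$-th powers in $\mathrm{Sym}^kV_1=R_1$, so they span $R_1$. Let $A\subseteq R$ be the subalgebra generated by $R_1$. Then $A_d$ is spanned by the products $\prod_{j=1}^dN(\ell_j)$.

A degree-$k$ polynomial $P$ on $V_d$ is, by polarization, a linear functional on $\mathrm{Sym}^k(V_d)=R_d$ with $\prod_iF(u_i)\mapsto P(F)$, and it is zero only if $P=0$. For $F=\ell_1\cdots\ell_d$ we have $\prod_iF(u_i)=\prod_jN(\ell_j)$. Since $F\in X_d(m)$, every $P\in J_{d,k}(m)$ is zero on $A_d$. So it suffices to show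
$$A_d=R_d\quad\text{for all sufficiently large }d.\tag{6}$$

*Example: $k=2$.* Let $x,y$ be the coordinates on $U=\mathbb C^2$ and $(x_i,y_i)$ those of $u_i$. The ring $R$ contains $x_1x_2,\ x_1y_2+x_2y_1,\ y_1y_2$ in degree $1$. An example of degree $2$ is $x_1^2y_2^2+x_2^2y_1^2=(x_1y_2+x_2y_1)^2-2(x_1x_2)(y_1y_2)\in A_2$.

**Step 2: a small subring over which everything is finite.** Put $r=k(m-1)$ and choose linear forms $\ell_0,\dots,\ell_r$ on $U$, any $m$ of which are independent. Let $g_j=N(\ell_j)$ and $B=\mathbb C[g_0,\dots,g_r]\subseteq A$. We claim that $S$ is a finite $B$-module.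

Suppose $g_0,\dots,g_r$ all vanish at $(u_1,\dots,u_k)$ with all $u_i\ne0$. Then each of the $r+1$ forms $\ell_j$ vanishes at some $u_i$. But a nonzero $u_i$ is a zero of at most $m-1$ of the $\ell_j$, so at most $k(m-1)=r$ of them are accounted for, a contradiction. Hence at every common zero of the $g_j$ in $U^k$ some $u_i$ is $0$.

Let $y$ be a monomial in $S_1$, that is, a product of one coordinate of each $u_i$. It vanishes at all common zeros of the $g_j$. By the Nullstellensatz in the full polynomial ring on $U^k$, some power satisfies $y^b=\sum_jg_jt_j$ with polynomials $t_j$. Taking components of multidegree $(b,\dots,b)$ we may assume $t_j\in S_{b-1}$. So $y$ is nilpotent in $S/(g_0,\dots,g_r)S$. Every monomial of multidegree $(d,\dots,d)$ is a product of $d$ such monomials $y$, so this quotient is generated as an algebra by finitely many nilpotent elements, and it is finite-dimensional. Homogeneous elements of $S$ whose images span the quotient generate $S$ over $B$, by induction on the degree (graded Nakayama). This proves the claim.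

Since $B$ is Noetherian and $R\subseteq S$ is a $B$-submodule, $R$ is a finite $B$-module. As $A$ is a $B$-submodule of $R$, the quotient $R/A$ is a finite $B$-module as well.

**Step 3: for each $j$ and each $\rho\in R_e$, some $g_j^T\rho$ lies in $A$.** *The purpose is to show that powers of the $g_j$ annihilate $R/A$.* Choose coordinates on $U$ with $\ell_j=x_1$, and let $z_i\in\mathbb C^{m-1}$ have entries $x_{a+1}(u_i)/x_1(u_i)$, $a=1,\dots,m-1$. Since $\rho$ has multidegree $(e,\dots,e)$, the quotient $\rho/g_j^e$ is an $\mathfrak S_k$-invariant polynomial in $z_1,\dots,z_k$.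

By Weyl (*The Classical Groups*, Ch. II.3; characteristic $0$), the algebra of such invariants is generated by the polarized elementary symmetric functions, that is, the coefficients in $\tau=(\tau_1,\dots,\tau_{m-1})$ of $\prod_i(1+\tau\cdot z_i)$. Here is a proof.

* *Power sums generate.* The invariants are spanned by the symmetrized monomials $m_{\alpha_1,\dots,\alpha_s}=\sum z_{i_1}^{\alpha_1}\cdots z_{i_s}^{\alpha_s}$, summed over distinct $i_1,\dots,i_s$, with nonzero exponent vectors $\alpha_j$. Put $p_\alpha=\sum_iz_i^\alpha=m_\alpha$. For $s\ge2$,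
$$p_{\alpha_1}m_{\alpha_2,\dots,\alpha_s}=m_{\alpha_1,\dots,\alpha_s}+\sum_{j=2}^sm_{\alpha_2,\dots,\alpha_j+\alpha_1,\dots,\alpha_s},$$
and by induction on $s$ all $m_{\alpha_1,\dots,\alpha_s}$ are polynomials in the $p_\alpha$.
* *Polarized elementary functions give the power sums.* By Newton's identities, $\sum_i(\tau\cdot z_i)^c$ is a polynomial in the elementary symmetric functions of $\tau\cdot z_1,\dots,\tau\cdot z_k$. These are the homogeneous parts in $\tau$ of $\prod_i(1+\tau\cdot z_i)$. Comparing coefficients of $\tau^\alpha$ with $|\alpha|=c$, a nonzero multinomial coefficient times $p_\alpha$ is a polynomial in the coefficients of $\prod_i(1+\tau\cdot z_i)$.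

The coefficients of a polynomial in $\tau$ of bounded degree are linear combinations of its values at finitely many points $\tau\in\mathbb C^{m-1}$. And for each $\tau$,
$$\prod_i(1+\tau\cdot z_i)=\frac{N\big(x_1+\sum_a\tau_ax_{a+1}\big)}{g_j}\in\frac1{g_j}R_1 .$$
Hence $\rho/g_j^e$ is a polynomial, of some degree $\le T$, in elements of $\frac1{g_j}R_1$. Multiplying by $g_j^T$ clears all denominators, so $g_j^T\rho/g_j^e\in A$. Multiplying by $g_j^e\in A$ gives $g_j^T\rho\in A$.

**Step 4: conclusion.** Take finitely many homogeneous elements of $R$ whose images generate $R/A$ over $B$. By Step 3 there is one $M$ such that $g_j^M$ multiplies each of them into $A$, for all $j=0,\dots,r$. So $g_0^M,\dots,g_r^M$ annihilate $R/A$, and $R/A$ is a finite module over $B/(g_0^M,\dots,g_r^M)$. This algebra is spanned by the monomials in the $g_j$ with all exponents less than $M$, so it is finite-dimensional. Hence $R/A$ is finite-dimensional, and its graded pieces $R_d/A_d$ vanish for large $d$. This is (6). $\square$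

*Proof of Theorem C.* Given $k$, take $d_0\ge2$ from Proposition 5 and put $n_0=d_0N_{d_0}$. By Lemma 2, no $I_{d_0,n}$ contains a nonzero squarefree element of degree $\le k$. By Lemma 1, $\Phi_{d_0}\in I_{d_0,n_0}$ is not in the ideal generated by the elements of degree $\le k$, so $I_{d_0,n_0}$ is not generated in degree $\le k$. By Lemma 4(b) and (c), the same holds for all $(d,n)$ with $d\ge d_0$ and $n-d\ge n_0-d_0$. Put $c_k=\max(d_0,\,n_0-d_0)$. $\square$
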